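# Peaks of the distance characteristic polynomial of a block graph

## 1. A Laplacian assembled from cliques, and its rank-one correction

Let $G$ be a connected graph on $n\ge 2$ vertices, with distance matrix $D=D(G)$, where $D_{uv}=d(u,v)$ is the length of a shortest path. A *block* of $G$ is a maximal 2-connected subgraph or a bridge.

**Definition (block graph).** $G$ is a block graph if it is connected and every block is a complete graph.

Trees are block graphs (every block is an edge), $K_n$ is a block graph (one block), and so is a triangle with a pendant edge (two blocks). From now on $G$ is a block graph. Blocks are denoted $B$, and $p=p_B$ is the number of vertices (the order) of $B$. Two blocks share at most one vertex, and a vertex is a cut vertex exactly when it lies in at least two blocks.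

For a block $B$ of order $p$ let $P_B$ send a vector $x\in\mathbb R^n$ to the vector whose entry is $x_u-\mathrm{avg}_B(x)$ for $u\in B$ and $0$ for $u\notin B$. This is an orthogonal projection of rank $p-1$. Put
$$\hat L=\sum_B P_B,\qquad \beta_v=1-\sum_{B\ni v}\Big(1-\frac1{p_B}\Big),\qquad \Lambda=\sum_B\Big(1-\frac1{p_B}\Big)>0,\qquad M=\hat L-\frac1\Lambda\beta\beta^T. \tag{1}$$

The whole talk turns on $M$. Here it is for the path $P_3$ with vertices $1,2,3$: the two blocks are edges, $\beta=(\frac12,0,\frac12)^T$, $\Lambda=1$, and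
$$M=\frac12\begin{pmatrix}1&-1&0\\-1&2&-1\\0&-1&1\end{pmatrix}-\begin{pmatrix}\frac14&0&\frac14\\0&0&0\\\frac14&0&\frac14\end{pmatrix}=\begin{pmatrix}\frac14&-\frac12&-\frac14\\-\frac12&1&-\frac12\\-\frac14&-\frac12&\frac14\end{pmatrix}.$$
Multiplying by $D=\begin{pmatrix}0&1&2\\1&0&1\\2&1&0\end{pmatrix}$ gives $-I$. This is general.

**Proposition 1.** $\hat LD=\beta\mathbf 1^T-I$, $D\beta=\Lambda\mathbf 1$, and hence $MD=-I$, that is, $M=-D^{-1}$.

What it is for: we want to locate the largest coefficient of the characteristic polynomial of $D$. The matrix $D$ is dense, but $-D^{-1}$ is a sum of terms living on single blocks, minus one rank-one term that is itself built from sums over blocks. We shall use this three times: to find the signs of the eigenvalues of $D$, to bound $\sum 1/|\text{negative eigenvalue}|$, and to compute a trace block by block.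

**Distances in a block graph.** We need three facts.

* (F1) For a vertex $w$ and a block $B$ there is a unique vertex $g\in B$ nearest to $w$, and the other vertices of $B$ are at distance $d(g,w)+1$. Indeed, if paths from $w$ could enter $B$ at two different vertices $x,x'$, these paths and the edge $xx'$ would contain a cycle using $xx'$ and an edge outside $B$, so $B$ would not be a whole block. So all paths enter at one vertex $g$, which is adjacent to the rest of $B$.
* (F2) If $u\ne w$, exactly one block at $u$ has its nearest vertex to $w$ different from $u$. The block of the last edge of a shortest path from $w$ to $u$ is one. If there were two, $u$ would have neighbors in two different blocks both reachable from $w$ avoiding $u$, so a cycle through $u$ would use edges of two different blocks, which is impossible. If $u=w$ there is no such block.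
* (F3) $\sum_B(p_B-1)=n-1$. Fix $w$ and count the vertices $u\neq w$ by the block in (F2); each $B$ is counted for its $p_B-1$ vertices other than the nearest one.

*Proof of Proposition 1.* We have $(\hat LD)_{uw}=\sum_{B\ni u}\big[d(u,w)-\mathrm{avg}_{x\in B}d(x,w)\big]$. By (F1) the average is $d(g,w)+1-\frac1p$, so the summand is $\frac1p$ if $u\ne g$ and $-(1-\frac1p)$ if $u=g$. If $u=w$, then $u=g$ for every $B\ni u$ and the total is $\beta_u-1$. If $u\ne w$, by (F2) exactly one block at $u$ contributes $\frac1p=1-(1-\frac1p)$ instead of $-(1-\frac1p)$, so the total is $\beta_u$. This is the first identity.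

For the second, fix $v$ and let $d_B$ be the distance from $v$ to $B$. By (F2), $\sum_ud(u,v)=\sum_B(p-1)(d_B+1)$. Also
$$\sum_ud(u,v)\sum_{B\ni u}\Big(1-\frac1p\Big)=\sum_B\Big(1-\frac1p\Big)(p\,d_B+p-1)=\sum_B\Big[(p-1)d_B+\frac{(p-1)^2}p\Big].$$
The difference is $(D\beta)_v=\sum_B\big[(p-1)-\frac{(p-1)^2}{p}\big]=\sum_B\frac{p-1}p=\Lambda$.

Finally $MD=\beta\mathbf1^T-I-\frac1\Lambda\beta(D\beta)^T=\beta\mathbf 1^T-I-\beta\mathbf1^T=-I$. $\square$

We also note $\hat L\succeq0$, $\hat L\mathbf1=0$, $\operatorname{tr}\hat L=\sum_B(p_B-1)=n-1$, and $\mathbf1^T\beta=n-\sum_Bp_B(1-\frac1{p_B})=n-(n-1)=1$.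

## 2. The coefficient sequence, the statements, and the smallest graphs

For $0\le k\le n$ let $c_k(G)$ be the coefficient of $x^k$ in $\det(D-xI)$. Since $\operatorname{tr}D=0$, $c_{n-1}(G)=0$. Put
$$A(x)=(-1)^{n-1}\det(D-xI)=\sum_ka_kx^k,\qquad a_k=(-1)^{n-1}c_k(G).$$
"The coefficients of the distance characteristic polynomial" are the sequence $a_0,a_1,\dots,a_{n-2}$.

**Definition (unimodal, peak).** A real sequence $a_0,\dots,a_m$ is unimodal if there is an index $p$ with $a_{i-1}\le a_i$ for $i\le p$ and $a_i\ge a_{i+1}$ for $i\ge p$. Such an index, where the maximum is attained, is a peak.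

For example $1,2,2,1$ is unimodal with peaks $1$ and $2$.

For trees, Graham and Lovász conjectured that the normalized coefficients $a_k/2^{n-k-2}$ are unimodal with maximum at $\lfloor n/2\rfloor$. Collins showed that for paths this sequence is unimodal with maximum at about $(1-\frac1{\sqrt5})n$, and the conjecture was then reformulated with a peak between $\lfloor n/2\rfloor$ and $\lceil(1-\frac1{\sqrt5})n\rceil$. For the coefficients *without* the powers of $2$, and for all block graphs, Abiad, Brimkov, Hayat, Khramova and Koolen ("Extending a conjecture of Graham and Lovász on the distance characteristic polynomial", arXiv:2206.07561, 2022) ask: is $a_0,\dots,a_{n-2}$ unimodal with some peak $p$ satisfying $\lfloor n/3\rfloor\le p\le\lfloor n/2\rfloor$? The answer is yes.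

**Theorem 2.** For every block graph on $n\ge2$ vertices the sequence $a_0,\dots,a_{n-2}$ is positive and strictly log-concave (hence unimodal), and every peak $p$ satisfies $\lfloor n/3\rfloor\le p\le\lfloor(n-1)/2\rfloor$. In particular the answer to the question is yes.

**Theorem 3.** For every $n\ge2$ the unique peak of $K_{1,n-1}$ is $\lfloor n/3\rfloor$, and the unique peak of $K_n$ is $\lfloor(n-1)/2\rfloor$.

So $[\lfloor n/3\rfloor,\lfloor(n-1)/2\rfloor]$ is the optimal range valid for all block graphs on $n$ vertices. On the way we prove: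

**Theorem 4.** For $n\ge4$, $\operatorname{tr}(I-D)^{-1}\ge\frac n3-\frac2{3(n-2)}$, with equality if and only if $G=K_{1,n-1}$ or $G=K_4$.

**Small graphs by hand.** Expanding in principal minors, $a_{n-2}=\sum_{\{u,v\}}d(u,v)^2$ and $a_{n-3}=2\sum_{\{u,v,w\}}d(u,v)d(u,w)d(v,w)$. For $n=3$ this gives $(a_0,a_1)=(4,6)$ for $P_3$ and $(2,3)$ for $K_3$. For $P_4$, $a_2=3+2\cdot4+9=20$ and $a_1=4+4+12+12=32$; and $a_0=12$, so the sequence is $12,32,20$ with peak $1$.

Two families can be done completely. For $K_n$, $D$ has eigenvalues $n-1$ and $-1$ ($n-1$ times), so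
$$A(x)=(n-1-x)(1+x)^{n-1}\qquad(K_n). \tag{2}$$
For $K_{1,n-1}$ put $N=n-2$. Vectors on the leaves with sum zero give the eigenvalue $-2$ with multiplicity $N$; on vectors constant on the leaves $D$ acts as $\begin{pmatrix}0&n-1\\1&2N\end{pmatrix}$, with characteristic polynomial $x^2-2Nx-(N+1)$. Hence
$$A(x)=(x+2)^N(N+1+2Nx-x^2)\qquad(K_{1,n-1},\ N=n-2). \tag{3}$$
For $n=4$ we get $3,8,6$ for $K_4$ and $12,28,15$ for the star. At $n=5$ the two families separate for the first time: the star gives $32,96,88,28$ with peak $1$, and $K_5$ gives $4,15,20,10$ with peak $2$.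

**Textbook tools.** Weyl's eigenvalue inequalities, Perron–Frobenius, and *Newton's inequalities*: if $\sum_{k\le N}c_kx^k$ has degree $N$ and only real roots, then $c_k^2\ge c_{k-1}c_{k+1}(1+\frac1k)(1+\frac1{N-k})$ for $1\le k\le N-1$. We also use constantly the following triviality: on $x>0$ a function with $c,d>0$
$$\frac{a+bx}{c+dx}\ \text{ is increasing if } bc-ad>0,\text{ in particular if } a\le0<b,\ \text{ and decreasing if } bc-ad<0. \tag{4}$$

## 3. One positive eigenvalue, and a sum of independent Bernoulli variables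

**Step 1: the signs of the eigenvalues.** On the hyperplane $\beta^\perp$ the form of $M$ equals that of $\hat L\succeq0$, so $M$ has at most one negative eigenvalue. It has one, since $\mathbf1^TM\mathbf1=-1/\Lambda<0$, and it is invertible. As $D=-M^{-1}$, $D$ has exactly one positive eigenvalue $R$, which by Perron–Frobenius is the spectral radius, and negative eigenvalues $-\lambda_1,\dots,-\lambda_{n-1}$. Rayleigh quotients and row sums give
$$\tfrac1n\mathbf1^TD\mathbf1\le R\le\text{largest row sum},\qquad\text{in particular } R\ge n-1.$$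

**Step 2: the sum of the reciprocals.** Put $\nu_i=1/\lambda_i$. The eigenvalues of $M$ are the $\nu_i$ and $-1/R$. Since $M$ is $\hat L$ minus a positive semidefinite matrix, by Weyl the $i$-th largest eigenvalue of $M$ is at most that of $\hat L$. As $\hat L\succeq 0$,
$$\sum_{i=1}^{n-1}\nu_i\le\operatorname{tr}\hat L=n-1. \tag{5}$$

**Step 3: a probabilistic form of $A$.** We have $\det(D-xI)=(R-x)\prod_i(-\lambda_i-x)$, so $A(x)=(R-x)\prod_i(x+\lambda_i)$. Put
$$\theta_i=\frac1{1+\lambda_i}=\frac{\nu_i}{1+\nu_i}\in(0,1),\qquad \prod_i(1-\theta_i+\theta_ix)=\sum_kq_kx^k,\qquad \mu=\sum_i\theta_i,\qquad q_{-1}=0.$$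
Since $1-\theta_i+\theta_ix=\frac{x+\lambda_i}{1+\lambda_i}$, up to one positive constant factor
$$a_k=Rq_k-q_{k-1}, \tag{6}$$
and $q_k$ is the probability that a sum of independent Bernoulli$(\theta_i)$ variables equals $k$. The mean is $\mu$. For $n\ge3$ we have $R\ge2$, and
$$E:=\operatorname{tr}(I-D)^{-1}=\mu-\frac1{R-1}. \tag{7}$$
Logarithmic differentiation of $A$ shows also $E=A'(1)/A(1)$.

## 4. Strict log-concavity and the bound $\lfloor(n-1)/2\rfloor$

**Step 1: positivity and log-concavity.** All $q_0,\dots,q_{n-1}$ are positive, so by Newton $q_{k-1}/q_k$ is strictly increasing for $0\le k\le n-1$. Its last value is $q_{n-2}/q_{n-1}=\sum\lambda_i=R$, because $\operatorname{tr}D=0$. Hence $a_k=q_k(R-q_{k-1}/q_k)>0$ for $0\le k\le n-2$ (up to the common constant). The polynomial $A$ is real-rooted of degree $n$, so Newton shows that $a_k/a_{k-1}$ is strictly decreasing for $1\le k\le n-2$. So the sequence is strictly log-concave and unimodal, and for $0\le l\le n-2$: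
$$\text{all peaks are}\ge l\iff l=0\ \text{ or }\ a_l>a_{l-1}. \tag{8}$$

**Step 2: the upper bound.** Let $n/2\le k\le n-2$. By (6), $a_k/a_{k-1}<q_k/q_{k-1}$ is equivalent to $(Rq_k-q_{k-1})q_{k-1}<q_k(Rq_{k-1}-q_{k-2})$, that is, to $q_kq_{k-2}<q_{k-1}^2$, which holds. Since $\theta_i/(1-\theta_i)=\nu_i$, we have $q_k/q_{k-1}=e_k(\nu)/e_{k-1}(\nu)$ with elementary symmetric functions $e_k$ of $N=n-1$ variables. Newton says that $e_k/\binom Nk$ divided by $e_{k-1}/\binom N{k-1}$ is nonincreasing in $k$, so with (5)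
$$\frac{a_k}{a_{k-1}}<\frac{e_k}{e_{k-1}}\le\frac{N-k+1}k\cdot\frac{e_1}N\le\frac{n-k}k\le1.$$
So no $k$ with $n/2\le k\le n-2$ is a peak, and every peak is at most $\lceil n/2\rceil-1=\lfloor(n-1)/2\rfloor$ (for $n=2,3$ this is $n-2$, so nothing is to be shown). This is the upper half of Theorem 2.

## 5. Newton from the other end, and the mean: where each one stops

For the lower bound we must show $a_l>a_{l-1}$ for $l=\lfloor n/3\rfloor\ge1$.

**Newton from the other end.** The same monotonicity read from $k=N$ gives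
$$\frac{q_l}{q_{l-1}}\ge\frac{N-l+1}l\cdot\frac{N e_N}{e_{N-1}}=\frac{n-l}l\cdot\frac{n-1}R .$$
When $R$ is about $2n$, as for a star, the right side passes $1$ near $l=n/3$, which is encouraging. But for the path $P_n$ we have $R\ge\frac1n\mathbf1^TD\mathbf1=\frac{n^2-1}3$, so the right side is at most $\frac{3(n-l)}{l(n+1)}$, which is below $1$ for every $l\ge3$. The attempt stops there: one number, $R$, cannot carry the information.

**The mean.** Since the $q_k$ are the law of a Bernoulli sum with mean $\mu$, it is natural to show $\mu\ge l$. By (7) one then wants $E\ge\frac n3$, or at least $E\ge\frac n3-\frac1{R-1}$. For $K_n$, (2) gives $E=\frac{n-1}2-\frac1{n-2}$, that is,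
$$E-\frac n3=\frac{n(n-5)}{6(n-2)}.$$
For the star, (3) gives $E=\frac N3+\frac{2N-2}{3N}=\frac n3-\frac2{3(n-2)}$. Here $R=N+\sqrt{N^2+N+1}>2N$, so $\frac1{R-1}<\frac1{2N-1}\le\frac2{3N}$ for $N\ge2$, and therefore $\mu<\frac n3$. So for stars with $3\mid n$, $n\ge6$, the condition $\mu\ge l$ is false. There is a second difficulty: (6) gives
$$a_l-a_{l-1}=R(q_l-q_{l-1})-(q_{l-1}-q_{l-2})\quad\text{(up to the constant)}, \tag{9}$$
so $q_l\ge q_{l-1}$ alone is not enough.

The plan is therefore as follows. First we prove a quantitative version of "$\mu\ge l$ implies $q_l\ge q_{l-1}$" (Section 6). Then we find out, by an exact block-by-block calculation of $E$, which graphs have $E<\frac n3$, and by how much at worst (Sections 7–12); the star is treated by (3).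

## 6. A criterion for $a_l>a_{l-1}$

Let $Y=\sum_i\xi_i$ be a sum of independent Bernoulli($\theta_i$) variables, $q_k=P(Y=k)$, and $s^{(i)}_k=P(Y-\xi_i=k)$. Computing $E[Y;Y=j]$, and conditioning on $\xi_i$,
$$jq_j=\sum_i\theta_is^{(i)}_{j-1},\qquad q_j=(1-\theta_i)s^{(i)}_j+\theta_is^{(i)}_{j-1}. \tag{10}$$

**Lemma 5.** If all $\theta_i\in(0,1)$, $j\ge1$ and the mean is $m\ge j$, then $jq_j\ge mq_{j-1}$.

*Proof.* Induction on $j$. For $j=1$, $q_1=q_0\sum\frac{\theta_i}{1-\theta_i}\ge mq_0$. For $j\ge2$, $Y-\xi_i$ has mean $m-\theta_i\ge j-1$, so by induction $(j-1)s^{(i)}_{j-1}\ge(m-\theta_i)s^{(i)}_{j-2}\ge (j-1)s^{(i)}_{j-2}$. Thus $s^{(i)}_{j-1}\ge s^{(i)}_{j-2}$, and by the second identity in (10) $q_{j-1}\le s^{(i)}_{j-1}$. Multiply by $\theta_i$ and sum. $\square$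

**Lemma 6.** Let $n\ge3$, $1\le l\le n-2$, $\mu\ge l$. If
$$R\Big[\mu-l+\frac\mu{2(n-1)}\Big]\ge\frac{l(n-l)}{n-1}, \tag{11}$$
then $a_l>a_{l-1}$. In particular (11) holds if $\mu\ge l$ and $R\ge2(n-l)$.

*Proof.* **Lower bound for $q_l-q_{l-1}$.** By (10), $s^{(i)}_{l-1}=q_{l-1}+\theta_i(s^{(i)}_{l-1}-s^{(i)}_{l-2})$, so
$$lq_l=\mu q_{l-1}+\sum_i\theta_i^2\big(s^{(i)}_{l-1}-s^{(i)}_{l-2}\big).$$
The variable $Y-\xi_i$ has mean $\mu-\theta_i>l-1$. Lemma 5 with $j=l-1$ (for $l=1$ there is nothing to prove, since $s^{(i)}_{-1}=0$) gives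
$$s^{(i)}_{l-1}-s^{(i)}_{l-2}\ge s^{(i)}_{l-1}\,\frac{\mu-\theta_i-l+1}{\mu-\theta_i}\ge s^{(i)}_{l-1}\,\frac{1-\theta_i}{\mu-\theta_i}>q_{l-1}\frac{1-\theta_i}\mu,$$
where we used $\mu\ge l$, and then $s^{(i)}_{l-1}\ge q_{l-1}$ because $s^{(i)}_{l-1}\ge s^{(i)}_{l-2}$. By Cauchy–Schwarz and (5),
$$\sum\theta_i^2(1-\theta_i)\ge\frac{\mu^2}{\sum\frac1{1-\theta_i}}=\frac{\mu^2}{\sum(1+\nu_i)}\ge\frac{\mu^2}{2(n-1)}.$$
So $l(q_l-q_{l-1})>\big[\mu-l+\frac\mu{2(n-1)}\big]q_{l-1}$.

**Upper bound for $q_{l-1}-q_{l-2}$.** For $l\ge2$, (10) gives $s^{(i)}_{l-2}\le q_{l-2}/(1-\theta_i)$ and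
$$(l-1)q_{l-1}=\sum\theta_is^{(i)}_{l-2}\le\sum\nu_i\,q_{l-2}\le(n-1)q_{l-2}.$$
Hence $q_{l-1}-q_{l-2}\le\frac{n-l}{n-1}q_{l-1}$; this is also true for $l=1$.

With (11), $R(q_l-q_{l-1})>\frac{n-l}{n-1}q_{l-1}\ge q_{l-1}-q_{l-2}$, and (9) gives $a_l>a_{l-1}$. If $R\ge2(n-l)$ and $\mu\ge l$, then $R\frac\mu{2(n-1)}\ge\frac{(n-l)l}{n-1}$. $\square$

By (7), $\mu=\frac n3+\eta+\frac1{R-1}$ with $\eta:=E-\frac n3$. So we need lower bounds for $\eta$.

## 7. One extra variable makes $I+M$ local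

Let $n\ge3$. Then $I+M\succ0$, as its eigenvalues are $1+\nu_i$ and $1-\frac1R$. Put $Q=(I+M)^{-1}$. Since $I-D=M^{-1}(M-MD)=M^{-1}(I+M)$, we have $(I-D)^{-1}=Q M=I-Q$, and therefore
$$\eta=\sum_vg(v),\qquad g(v):=\tfrac23-Q_{vv}. \tag{12}$$
We must bound the diagonal of $Q$ from above. The obstacle is the term $\beta\beta^T/\Lambda$ in $M$, which couples all vertices. We remove it by one extra real variable $t$:
$$\Psi(\varphi,t)=|\varphi|^2+\varphi^T\hat L\varphi+2t\beta^T\varphi+\Lambda t^2=\varphi^T(I+M)\varphi+\Lambda\big(t+\tfrac1\Lambda\beta^T\varphi\big)^2 .$$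
The second expression shows that $\Psi$ is positive definite and that minimizing over $t$ gives $\varphi^T(I+M)\varphi$. The first is local, because $\beta$ and $\Lambda$ are sums over blocks:
$$\Psi=\sum_v(\varphi_v^2+2t\varphi_v)+\sum_B\Theta_B,\qquad\Theta_B=|P_B\varphi|^2-2t\Big(1-\frac1p\Big)\Phi+\Big(1-\frac1p\Big)t^2,\quad\Phi=\sum_{w\in B}\varphi_w .$$

**Variances.** For a positive definite form $F(z)=z^THz$ and linear functionals $c,c'$ put $\operatorname{Cov}(c,c')=c^TH^{-1}c'$ and $\operatorname{Var}(c)=\operatorname{Cov}(c,c)$. Since $\operatorname{Var}(c)=\max_z\big(2c(z)-F(z)\big)$, three rules follow.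

* (V1) Minimizing out variables on which $c$ does not depend does not change $\operatorname{Var}(c)$ (nor, by polarization, covariances).
* (V2) Replacing $F$ by a smaller positive definite form can only increase variances.
* (V3) If $F=F_1(y)+(z-Ty)^TH_2(z-Ty)$, then $z-Ty$ and $y$ are uncorrelated, so $\operatorname{Cov}(z)=H_2^{-1}+T\operatorname{Cov}(y)T^T$.

By (V1), $Q_{vv}=\operatorname{Var}(\varphi_v)$ for $\Psi$. Using $|P_B\varphi|^2=\sum_{w\in B}\varphi_w^2-\frac1p\Phi^2$ we get the identity on which all computations rest: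
$$\Theta_B+\sum_{w\in B}(\varphi_w^2+2t\varphi_w)=2\sum_{w\in B}\varphi_w^2-\frac1p(\Phi-t)^2+t^2. \tag{13}$$
Write $e_v=\varphi_v-t$, so that $\varphi_v^2+2t\varphi_v=e_v^2+4te_v+3t^2$. Put
$$c_p=\frac{p-1}{p+1}\quad\big(c_2=\tfrac13,\ c_3=\tfrac12,\ c_4=\tfrac35,\ c_5=\tfrac23,\text{ increasing}\big),\qquad C_w=\sum_{B\ni w}c_{p_B},\qquad C^B_w=C_w-c_{p_B}\ (w\in B).$$

**Messages.** For $v\in B$ consider the vertices $w\ne v$ that are separated from $v$ through $B$ (the shortest path from $v$ to $w$ starts with an edge of $B$), and the blocks on that side, including $B$. Let $m_{v,B}(e_v,t)$ be the minimum, over the $\varphi_w$ of these vertices, of the part of $\Psi$ belonging to these vertices and blocks. Minimizing out everything except $\varphi_v$ and $t$, the form $\Psi$ becomes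
$$e_v^2+4te_v+3t^2+\sum_{B\ni v}m_{v,B}(e_v,t),$$
and $m_{v,B}$ is the minimum over the $\varphi_w$, $w\in B\setminus v$, of $\Theta_B+\sum_w\big(\varphi_w^2+2t\varphi_w+\sum_{B'\ni w,\,B'\ne B}m_{w,B'}\big)$. By (13) this bracket equals (write $e=e_v$; note $2\varphi_v^2+t^2-\varphi_v^2-2t\varphi_v=e^2$ and $\Phi-t=e+\sum_w\varphi_w$)
$$e^2+2\sum_{w\in B\setminus v}\varphi_w^2-\frac1p\Big(e+\sum_{w\in B\setminus v}\varphi_w\Big)^2+\text{further messages at the }w. \tag{14}$$
Example: if $B$ is an edge to a leaf $w$, then $m_{v,B}=\min_{\varphi_w}[e^2+2\varphi_w^2-\frac12(e+\varphi_w)^2]$, attained at $\varphi_w=\frac e3$, and $m_{v,B}=\frac{e^2}3=c_2e^2$.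

**Lemma 7.** Suppose the further messages at each $w\in B\setminus v$ sum to $\gamma_we_w^2$ with $\gamma_w\ge0$. Put $\rho_w=\frac{\gamma_w}{2+\gamma_w}$ and $a=\sum_{w\in B\setminus v}\rho_w$. Then
$$m_{v,B}=c_pe^2+\kappa(e-\pi t)^2,\qquad\pi=p+1,\qquad\kappa=\frac{2a}{(p+1)(p+1+a)}, \tag{15}$$
and $\kappa$ increases with $a$. Every message satisfies $m_{v,B}\ge c_pe^2$, with equality if no vertex of $B\setminus v$ is a cut vertex. Consequently (15) is a valid lower bound for every message with $\gamma_w=C^B_w$, or any smaller $\gamma_w\ge0$.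

*Proof.* Completing the square,
$$2\varphi_w^2+\gamma_w(\varphi_w-t)^2=(2+\gamma_w)(\varphi_w-\rho_wt)^2+2\rho_wt^2,\qquad\frac1{2+\gamma_w}=\frac{1-\rho_w}2. \tag{16}$$
Put $\psi_w=\varphi_w-\rho_wt$ and $V=\sum_{w\in B\setminus v}\frac1{2+\gamma_w}=\frac{p-1-a}2<p$. Then (14) becomes
$$e^2+2at^2+\sum(2+\gamma_w)\psi_w^2-\frac1p\Big(e+at+\sum\psi_w\Big)^2.$$
Given $X=\sum\psi_w$, the minimum of $\sum(2+\gamma_w)\psi_w^2$ is $X^2/V$. With $y=e+at$, the minimum over $X$ of $\frac{X^2}V-\frac{(y+X)^2}p$ is at $X=\frac{Vy}{p-V}$, with value $\frac{Vy^2-py^2}{(p-V)^2}=-\frac{y^2}{p-V}$. As $p-V=\frac{p+1+a}2$,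
$$m_{v,B}=e^2+2at^2-\frac{2(e+at)^2}{p+1+a}.$$
Now compare coefficients with (15). For $e^2$: $1-\frac2{p+1+a}=\frac{p-1+a}{p+1+a}=c_p+\kappa$, since $(p-1)(p+1+a)+2a=(p+1)(p-1+a)$. For $et$: $-\frac{4a}{p+1+a}=-2\kappa\pi$. For $t^2$: $2a-\frac{2a^2}{p+1+a}=\frac{2a(p+1)}{p+1+a}=\kappa\pi^2$.

If no $w$ is a cut vertex, there are no further messages, $a=0$, and $m_{v,B}=c_pe^2$. In general, a minimum only decreases if the minimized form decreases; so by induction from the far ends of the tree of blocks inwards, if all further messages at $w$ sum to at least $C^B_we_w^2$, then $m_{v,B}$ is at least (15) with any $0\le\gamma_w\le C_w^B$, hence at least $c_pe^2$. $\square$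

## 8. Bounds for $g$ around a cut vertex and inside an inner block

**Definition.** A block is *pendant* if it has exactly one cut vertex and *inner* if it has at least two. An *end* is a cut vertex lying in exactly one inner block.

In $P_5$ the two middle edges are inner, the two outer edges are pendant, the two neighbors of the leaves are ends, and the central vertex lies in two inner blocks.

If there are at least two cut vertices, each lies in an inner block: on a shortest path from $v$ to another cut vertex, the second vertex is that cut vertex or lies in two blocks (consecutive edges of a shortest path lie in different blocks, as blocks are complete), so the first block has two cut vertices. Hence every end, lying in at least two blocks, also lies in a pendant block. If $w$ is a cut vertex in $B$, then $C^B_w\ge\frac13$, so $\rho_w\ge\frac17$ is allowed.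

For a cut vertex $v$ put
$$L=\sum_{\text{pendant }\ni v}c_p,\qquad S=\sum_{\text{inner }\ni v}c_p,\qquad C=C_v=L+S\ge\tfrac23,\qquad\ell=3L.$$
Note $\ell\in\{0,1\}\cup[\frac32,\infty)$, and $\ell$ is the number of leaves at $v$ if all pendant blocks at $v$ are edges. Let $G_v$ be $g(v)$ plus the sum of $g(x)$ over the non-cut vertices $x$ of the pendant blocks at $v$. If $G\ne K_n$, then
$$\eta=\sum_{v\text{ cut}}G_v+\sum_yg(y),\qquad y\text{ running over the non-cut vertices of inner blocks.} \tag{17}$$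

**Lemma 8.** Let $v$ be a cut vertex, and let the inner messages at $v$ be bounded below so that the sum of all messages at $v$ is at least $\alpha e^2-2\delta et+\varepsilon t^2$, where the form $(1+\alpha)e^2+2(2-\delta)et+(3+\varepsilon)t^2$ is positive definite with determinant $\Delta=(1+\alpha)(3+\varepsilon)-(2-\delta)^2$. Then $G_v\ge\Gamma_v+X_v$ with
$$\Gamma_v=\frac23-\frac{\alpha+\varepsilon+2\delta}\Delta-\frac L3\cdot\frac{3+\varepsilon}\Delta,\qquad X_v=\sum_{\text{pendant}\ni v}c_p(p-2)\Big[\frac16+\frac{3+\varepsilon}{3(p+1)\Delta}\Big]\ge0. \tag{18}$$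
If the inner messages are bounded below by $c_ie^2+\kappa_i(e-\pi_it)^2$ with $\kappa_i\ge0$ ($c_i$ being the number $c_p$ of the $i$-th inner block), then
$$\Delta=3C-1+\sum\kappa_i[(\pi_i+1)(\pi_i+3)+C\pi_i^2]+\sum_{i<j}\kappa_i\kappa_j(\pi_i-\pi_j)^2\ge1, \tag{19}$$
$$\Delta\,\Gamma_v=S-\tfrac23+\sum\kappa_iA_i+\tfrac23\sum_{i<j}\kappa_i\kappa_j(\pi_i-\pi_j)^2,\qquad A_i=\frac{(1+\pi_i)(3-\pi_i)+\pi_i^2(2S+L)}3, \tag{20}$$
and any $\kappa_i$ may be replaced by a smaller nonnegative value, e.g. $0$. Moreover $X_v=0$ if all pendant blocks at $v$ are edges.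

*Proof.* **The vertex $v$.** For the lower form in $(e,t)$, $\operatorname{Var}(e)=\frac{3+\varepsilon}\Delta$, $\operatorname{Var}(t)=\frac{1+\alpha}\Delta$, $\operatorname{Cov}(e,t)=-\frac{2-\delta}\Delta$. So $\operatorname{Var}(\varphi_v)=\operatorname{Var}(e+t)=\frac{(3+\varepsilon)+(1+\alpha)-2(2-\delta)}\Delta=\frac{\alpha+\varepsilon+2\delta}\Delta$, and by (V2) $g(v)\ge\frac23$ minus this.

**A pendant block of order $p$.** The pendant messages are exactly $c_pe^2$, so we may keep the variables of this block: by (14) they enter through $2\sum\varphi_x^2-\frac1p(e+\sum\varphi_x)^2$. This is minimal where $2\varphi_x=\frac1p(e+(p-1)\varphi_x)$, i.e. $\varphi_x=\frac e{p+1}$, and its quadratic part is $2I-\frac1pJ$ ($J$ all ones, size $p-1$), with inverse $\frac12I+\frac1{2(p+1)}J$ (check: the coefficient of $J$ in the product is $\frac1{p+1}-\frac1{2p}-\frac{p-1}{2p(p+1)}=0$). By (V3), $\operatorname{Var}(\varphi_x)=\frac12+\frac1{2(p+1)}+\frac{\operatorname{Var}(e)}{(p+1)^2}$.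 As $\frac23-\frac12-\frac1{2(p+1)}=\frac{p-2}{6(p+1)}$, the $p-1$ vertices $x$ satisfy
$$\sum_xg(x)\ge\frac{c_p(p-2)}6-\frac{p-1}{(p+1)^2}\cdot\frac{3+\varepsilon}\Delta,\qquad\frac{p-1}{(p+1)^2}=\frac{c_p}{p+1}=\frac{c_p}3-\frac{c_p(p-2)}{3(p+1)} .$$
Summing over the pendant blocks gives (18).

**The explicit formulas.** Here $\alpha=C+\sum\kappa_i$, $\delta=\sum\kappa_i\pi_i$, $\varepsilon=\sum\kappa_i\pi_i^2$, so
$$\Delta=3(1+C)-4+\sum\kappa_i\big[3+(1+C)\pi_i^2+4\pi_i\big]+\sum\kappa_i\sum\kappa_i\pi_i^2-\Big(\sum\kappa_i\pi_i\Big)^2,$$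
and Lagrange's identity for the last two terms gives (19); $\Delta\ge3\cdot\frac23-1=1$, and $3+\varepsilon>0$, so the form is positive definite. Next, $\Delta\Gamma_v=\frac23\Delta-C-\sum\kappa_i(1+\pi_i)^2-L-\frac L3\sum\kappa_i\pi_i^2$. The constant term is $2C-\frac23-C-L=S-\frac23$. The coefficient of $\kappa_i$ is $\frac23(\pi_i+1)(\pi_i+3)-(\pi_i+1)^2+\frac{(2C-L)\pi_i^2}3$, and $2(\pi_i+3)-3(\pi_i+1)=3-\pi_i$, $2C-L=2S+L$; this is $A_i$. $\square$

**One cut vertex.** Then there are no inner blocks and everything is exact: $S=0$, $C=L$, and with $z=3L-1$,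
$$\eta=-\frac2{3z}+\sum_Bc_p(p-2)\Big[\frac16+\frac1{(p+1)z}\Big]. \tag{21}$$
For the star $z=n-2$ and we recover $\eta=-\frac2{3(n-2)}$ from Section 5.

**Lemma 9.** Let $y$ be a non-cut vertex of a block $B$ of order $p\ge3$, let $0\le\gamma_w\le C^B_w$ for $w\in B$, $\rho_w=\frac{\gamma_w}{2+\gamma_w}$, and now $a=\sum_{w\in B}\rho_w$. Then
$$g(y)\ge\frac16-\frac{1+2a}{2[p-2+(2p+5)a]}, \tag{22}$$
and the right side is increasing in $a$. For $G=K_n$ it is exact with $a=0$.

*Proof.* By (13), Lemma 7 and (16), minimizing out everything outside $B$ leaves a form that is at least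
$$\sum_{w\in B}(2+\gamma_w)(\varphi_w-\rho_wt)^2+(1+2a)t^2-\frac1p(\Phi-t)^2 .$$
Without the last term, $\psi_w=\varphi_w-\rho_wt$ and $t$ are uncorrelated with variances $\frac{1-\rho_w}2$ and $\frac1{1+2a}$. Since $\Phi-t=\sum\psi_w+(a-1)t$, its variance is $\sigma_0=\frac{p-a}2+\frac{(a-1)^2}{1+2a}$; since $\rho_y=0$ ($y$ is in one block only), $\operatorname{Var}(\varphi_y)=\operatorname{Cov}(\varphi_y,\Phi-t)=\frac12$. Now
$$p-\sigma_0=\frac{(p+a)(1+2a)-2(a-1)^2}{2(1+2a)}=\frac{p-2+(2p+5)a}{2(1+2a)}>0,$$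
so the full lower form is positive definite and Sherman–Morrison gives its variance $\frac12+\frac{1/4}{p-\sigma_0}$ for $\varphi_y$. Subtracting from $\frac23$ gives (22). It increases in $a$ by (4), as $2(p-2)-(2p+5)=-9<0$. $\square$

In an inner block $a\ge\frac27$ is allowed, so $g(y)\ge\frac16-\frac{11}{2(11p-4)}$. This is
$$-\tfrac2{87}\ (p=3),\qquad\tfrac16-\tfrac{11}{80}>0\ (p=4),\qquad\ge\tfrac1{17}\ (p\ge5). \tag{23}$$
For $p=3$, $g(y)\ge0$ as soon as $a\ge\frac25$ (from $3+6a\le1+11a$). For $K_n$, $\eta=\frac{n(n-5)}{6(n-2)}$, as in Section 5.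

**Constants.** By (15) with $a\ge\frac17$, we may use $\kappa=\frac1{33}$ for an inner edge, $\kappa=\frac1{58}$ for an inner triangle, $\kappa=\frac1{90}$ for an inner $K_4$. For an inner triangle with three cut vertices $a\ge\frac27$ and $\kappa=\frac1{30}$ is allowed.

## 9. Which cut vertices can have $G_v<0$

The purpose of this section is to reduce the negative terms in (17) to two shapes.

**Lemma 10.** (a) If $v$ lies in at least two inner blocks, then $G_v\ge\Gamma_v\ge0$ (with all $\kappa_i=0$).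
(b) Let $v$ be an end with inner block $B$ of order $p$. Then $G_v\ge0$ if $p\ge4$, or $p=3$ and $B$ has three cut vertices, or $v$ lies in a pendant block of order $\ge3$. If $p=3$ and $v$ lies in a pendant block of order $\ge3$, then $G_v\ge\frac1{16}$.

*Proof.* We use $G_v\ge\Gamma_v+X_v$ and (20).

In (a), and in (b) with $p\ge5$, we have $S\ge\frac23$; take $\kappa=0$. For ends $L\ge\frac13$.

*$p=4$.* $S=\frac35$, $\pi=5$, $\kappa=\frac1{90}$, $A=\frac{-12+25(\frac65+L)}3=\frac{18+25L}3\ge\frac{79}9$, and $\frac{79}{810}>\frac1{15}=\frac23-S$.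

*$p=3$, three cut vertices.* $S=\frac12$, $\pi=4$, $\kappa=\frac1{30}$, $A=\frac{-5+16(1+L)}3=\frac{11+16L}3\ge\frac{49}9$, and $\frac{49}{270}>\frac16$.

*$p=3$, a pendant block of order $\ge3$.* Take $\kappa=0$: $\Delta=3L+\frac12$, $\Gamma_v=-\frac1{6\Delta}$. If there is a pendant triangle, $\Delta\ge2$ and $X_v\ge\frac12\big[\frac16+\frac1{4\Delta}\big]=\frac1{12}+\frac1{8\Delta}$, so $G_v\ge\frac1{12}-\frac1{24\Delta}\ge\frac1{16}$. If there is a pendant block of order $\ge4$, $X_v\ge\frac{2c_4}6=\frac15$ and $\Delta\ge2.3$, so $G_v\ge\frac15-\frac1{13.8}>\frac1{16}$.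

*$p=2$, a pendant block of order $\ge4$.* Take $\kappa=0$: $\Delta=3L\ge\frac95$, $\Gamma_v=-\frac1{3\Delta}$, $G_v\ge\frac15-\frac5{27}>0$.

*$p=2$, a pendant triangle.* Take $\kappa=\frac1{33}$, $\pi=3$, $S=\frac13$: $\Delta=3L+\kappa(27+9L)$, $\Delta\Gamma_v=-\frac13+\kappa(2+3L)$, $X_v\ge\frac1{12}+\frac{3+9\kappa}{24\Delta}$. With $L\ge\frac12$,
$$\Delta G_v\ge\tfrac1{12}\big(\tfrac32+31.5\kappa\big)+\tfrac{3+9\kappa}{24}-\tfrac13+3.5\kappa=-\tfrac1{12}+6.5\kappa>0.\qquad\square$$

**Definition.** A *special triangle* is a triangle with exactly two cut vertices. A *bad end* is an end all of whose pendant blocks are edges (so it has $\ell\ge1$ leaves, and $X_v=0$) and whose inner block is an edge or a special triangle.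

By Lemma 10 an end with $G_v<0$ is a bad end. Both middle vertices of $P_4$ are bad ends. Let $v$ be a bad end with $\ell$ leaves, $B$ its inner block, and $u$ the other cut vertex of $B$. The rest of the section bounds $G_v$ in terms of what $u$ carries away from $B$.

**Bad end via an edge.** Let $0<\omega\le3C^B_u=3C_u-1$, and use $\gamma_u=\frac\omega3$ in Lemma 7. Then $a=\frac\omega{6+\omega}$ and
$$\kappa=\frac{2a}{3(3+a)}=\frac\omega{3(9+2\omega)}. \tag{24}$$
In (19) and (20), $\pi=3$, $S=\frac13$, $L=\frac\ell3$: $\Delta=\ell+\kappa(27+3\ell)$, $\Delta\Gamma_v=-\frac13+\kappa(2+\ell)$. Multiplying both by $3(9+2\omega)$ gives $9(\ell\omega+3\ell+3\omega)$ and $\ell\omega-9$. Also $3(9+2\omega)(3+9\kappa)=27(3+\omega)$. So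
$$G_v\ge\Gamma_v=\frac{\ell\omega-9}{9(\ell\omega+3\ell+3\omega)},\qquad\frac{3+\varepsilon}\Delta=\frac{3(3+\omega)}{\ell\omega+3\ell+3\omega}. \tag{25}$$
The formulas for $\Gamma_v$ and $\frac{3+\varepsilon}\Delta$ hold for real $\ell=3L>0$ at any end whose inner block is an edge, and there $G_v\ge\Gamma_v+X_v$. By (4), $\Gamma_v$ is increasing in $\ell$ and in $\omega$.

Check on $P_4$: $\ell=\omega=1$ at both bad ends, all messages are exact, and $\eta=2\cdot\frac{-8}{9\cdot7}=-\frac{16}{63}$. From the sequence $12,32,20$ we have $A=12+32x+20x^2-x^4$ and $\frac{A'(1)}{A(1)}-\frac43=\frac{68}{63}-\frac{84}{63}=-\frac{16}{63}$.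

**A refinement for edges.** When $u$ lies in several inner edges, (25) is not strong enough. Suppose the further messages at $u$ sum to at least $\frac\omega3e_u^2+K(e_u-3t)^2$ with $\omega>0$, $K\ge0$. By (14), and since $e_u-3t=\varphi_u-4t$, the message at $v$ is at least
$$\min_{\varphi_u}\Big[e^2+2\varphi_u^2-\tfrac12(e+\varphi_u)^2+\tfrac\omega3(\varphi_u-t)^2+K(\varphi_u-4t)^2\Big].$$
Put $\Omega=6+\frac{4\omega}3+4K$. The coefficient of $\varphi_u^2$ is $\frac\Omega4$, that of $\varphi_u$ is $-\big(e+(\frac{2\omega}3+8K)t\big)$, so the minimum is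
$$\tfrac{e^2}2+\big(\tfrac\omega3+16K\big)t^2-\tfrac1\Omega\Big(e+\big(\tfrac{2\omega}3+8K\big)t\Big)^2.$$
Put $\chi=3-6K$. Then $\frac{2\omega}3+8K=\frac\Omega2-\chi$, and $\frac1\Omega\big((e-\chi t)+\frac\Omega2t\big)^2=\frac{(e-\chi t)^2}\Omega+et-\chi t^2+\frac\Omega4t^2$. Since $\frac\omega3+16K+\chi-\frac\Omega4=\frac32+9K$, the message is at least
$$\tfrac{e^2}2-et+\big(\tfrac32+9K\big)t^2-\tfrac{(e-\chi t)^2}\Omega .$$
So in Lemma 8 we may take $\alpha=\frac\ell3+\frac12-\frac1\Omega$, $\delta=\frac12-\frac\chi\Omega$, $\varepsilon=\frac32+9K-\frac{\chi^2}\Omega$. Four computations follow.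

*The determinant.* The terms $\chi^2/\Omega^2$ cancel in $\Delta$, and
$$\Omega\Delta=\Omega\Big[\big(\tfrac\ell3+\tfrac32\big)\big(\tfrac92+9K\big)-\tfrac94\Big]-\Big[\big(\tfrac\ell3+\tfrac32\big)\chi^2+\tfrac92+9K+3\chi\Big].$$
The first bracket is $\frac{3\ell}2+3\ell K+\frac92+\frac{27K}2$; times $\Omega$ it is $(9\ell+18\ell K+27+81K)+(2\ell\omega+4\ell\omega K+6\omega+18\omega K)+(6\ell K+12\ell K^2+18K+54K^2)$. The second bracket is $3\ell-12\ell K+12\ell K^2+27-63K+54K^2$. Hence
$$\Omega\Delta=2\big[\ell\omega+3\ell+3\omega+K(18\ell+2\ell\omega+9\omega+81)\big]>0.$$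

*The corner entry.* $\Omega(3+\varepsilon)=\Omega(\frac92+9K)-\chi^2=18+6\omega+108K+12\omega K>0$. So the form is positive definite.

*The variance of $\varphi_v$.* $\Omega(\alpha+\varepsilon+2\delta)=\Omega(\frac\ell3+3+9K)-(1+\chi)^2$ with $(1+\chi)^2=16-48K+36K^2$, which equals $2+4\omega+114K+12\omega K+\ell\big(2+\frac{4\omega}9+\frac{4K}3\big)$.

*The combination.* In $\frac23\Omega\Delta-\Omega(\alpha+\varepsilon+2\delta)-\frac\ell9\Omega(3+\varepsilon)$ the coefficients are: $\ell\omega$: $\frac43-\frac49-\frac23=\frac29$; $\ell$: $4-2-2=0$; $\omega$: $4-4=0$; constant: $-2$; $K\ell$: $24-\frac43-12=\frac{32}3$; $K\ell\omega$: $\frac83-\frac43=\frac43$; $K\omega$: $12-12=0$; $K$: $108-114=-6$. So it equals $\frac29[\ell\omega-9+K(48\ell+6\ell\omega-27)]$.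

Dividing by $\Omega\Delta$,
$$G_v\ge f(\ell,\omega,K):=\frac{\ell\omega-9+K(48\ell+6\ell\omega-27)}{9\big[\ell\omega+3\ell+3\omega+K(18\ell+2\ell\omega+9\omega+81)\big]}. \tag{26}$$
By (4), $f$ is increasing in $\ell$, so
$$f(\ell,\omega,K)\ge f(1,\omega,K)=\frac{\omega-9+K(21+6\omega)}{9[4\omega+3+K(99+11\omega)]}, \tag{27}$$
and (27) is increasing in $\omega$ if $K\le\frac37$ (then $-9+21K\le0$).

**Bad end via a special triangle $\{v,u,y\}$.** Let $0<\omega\le3C^B_u=3C_u-\frac32$. With $\gamma_u=\frac\omega3$ and $\gamma_y=0$ we get $a=\frac\omega{6+\omega}$, $\kappa=\frac{2a}{4(4+a)}=\frac\omega{2(24+5\omega)}$, $\pi=4$, $S=\frac12$. In (19) and (20), $\Delta=\ell+\frac12+\kappa(43+\frac{16\ell}3)$ and $\Delta\Gamma_v=-\frac16+\frac\kappa3(11+\frac{16\ell}3)$. Multiplying both by $6(24+5\omega)$ gives $46\ell\omega+144\ell+144\omega+72$ and $-24+6\omega+\frac{16}3\ell\omega$. Hence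
$$G_v\ge h(\ell,\omega):=\frac{8\ell\omega+9\omega-36}{3(23\ell\omega+72\ell+72\omega+36)}. \tag{28}$$
If $9\omega\le36$, $h$ is increasing in $\ell$ by (4); otherwise $h>0$. So $h(\ell,\omega)\ge\min(h(1,\omega),0)$, and $h(1,\omega)=\frac{17\omega-36}{3(95\omega+108)}$ is increasing in $\omega$.

The third vertex $y$ may also have $g(y)<0$; in (22) we may take $a=\frac17+\frac\omega{6+\omega}$. Define
$$\tau(\omega)=\max\big(0,-h(1,\omega)\big)+\max\Big(0,\frac{1+2a}{2(1+11a)}-\frac16\Big),\qquad a=\frac17+\frac\omega{6+\omega}. \tag{29}$$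
Then $G_v+g(y)\ge-\tau(\omega)$; also $g(y)\ge-\tau(\omega)$ for any special triangle containing $u$, whether or not its other cut vertex is a bad end. The function $\tau$ is nonincreasing, and:

* $\tau(1)$: $-h=\frac{19}{609}$; $a=\frac27$ gives $\frac2{87}=\frac{14}{609}$; sum $\frac{33}{609}=\frac{11}{203}$.
* $\tau(\frac32)$: $-h=\frac{10.5}{751.5}=\frac7{501}$; $a=\frac{12}{35}$ gives $\frac{59}{334}-\frac16=\frac5{501}$; sum $\frac4{167}$.
* $\tau(2)$: $-h=\frac2{894}$; $a=\frac{11}{28}$ gives $\frac{25}{149}-\frac16=\frac1{894}$; sum $\frac1{298}$.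
* $\tau(\omega)=0$ for $\omega\ge\frac52$: then $17\omega>36$ and $a\ge\frac17+\frac5{17}=\frac{52}{119}>\frac25$.

## 10. The lower bound for $\eta$ and its exceptions

We name some graphs. $DS(r,r')$: an edge with $r$ and $r'$ leaves at its two vertices ($n=r+r'+2$). $\operatorname{Cat}(r_1,\ell,r_2)$: a path $c_1uc_2$ with $r_1,\ell,r_2$ leaves at $c_1,u,c_2$ ($n=r_1+\ell+r_2+3$). $W_k$: a triangle and $k$ edges sharing one vertex ($n=k+3$). $T(r,r')$: a triangle with $r$ and $r'$ leaves at two of its vertices ($n=r+r'+3$). $Z_6$: an edge $vu$ and a triangle $uwy$, with one leaf at $v$ and one at $w$ ($n=6$). Here $r,r',r_1,r_2\ge1$ and $\ell\ge0$.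

**Proposition 11.** Let $n\ge4$. Then $\eta\ge0$ except possibly in these cases:

1. $K_{1,n-1}$, with $\eta=-\frac2{3(n-2)}$; $K_4$, with $\eta=-\frac13$;
2. $DS(r,r')$ with $rr'<9$, where $\eta\ge\frac{2(rr'-9)}{9(rr'+3r+3r')}$;
3. $W_k$, $1\le k\le5$, with $\eta=\frac1{12}-\frac{13}{12(2k+1)}$;
4. some further graphs with $n=5$ and largest block order at most $4$, where $\eta\ge-\frac1{11}$;
5. $n=6$ and $G\in\{\operatorname{Cat}(1,1,1),Z_6,T(1,2)\}$, where $\eta\ge-\frac1{60}$.

*Proof.* **No cut vertex.** $G=K_n$ and $\eta=\frac{n(n-5)}{6(n-2)}$.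

**One cut vertex.** We use the exact formula (21), $z=3L-1$. The star is item 1; otherwise some block has order $\ge3$. Let $b$ be the largest order.

*$b\ge5$.* There is a further block, so $3L\ge3c_b+1$ and $z\ge3c_b\ge2$. If $b=5$, $\eta\ge2\big[\frac16+\frac1{6z}\big]-\frac2{3z}=\frac13-\frac1{3z}\ge\frac16$. If $b\ge6$, $z\ge\frac{15}7$ and $\eta\ge\frac{c_b(b-2)}6-\frac2{3z}\ge\frac{10}{21}-\frac{14}{45}=\frac{52}{315}$. In both cases
$$\eta>\tfrac3{20}. \tag{30}$$

*$b=4$.* $\eta\ge\frac65\big[\frac16+\frac1{5z}\big]-\frac2{3z}=\frac15-\frac{32}{75z}$, which is $\ge0$ if $z\ge\frac{32}{15}$. The only case with smaller $z$ is $K_4$ plus one edge ($n=5$, $z=\frac95$, $\eta=-\frac1{27}$, item 4); a triangle instead of the edge gives $z=2.3$, and two edges give $2.8$.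

*$j\ge1$ triangles and $k$ edges.* $z=\frac{3j}2+k-1$ and $\eta=\frac j{12}+\big(\frac j8-\frac23\big)\frac1z$. For $j\ge3$: $\frac j{12}\ge\frac14$, $\frac23-\frac j8\le\frac7{24}$, $z\ge\frac72$, so $\eta\ge\frac14-\frac1{12}>0$. For $j=2$: $\eta=\frac16-\frac5{12(2+k)}$, which is $-\frac1{24}$ for $k=0$ ($n=5$, item 4) and positive for $k\ge1$. For $j=1$: $\eta=\frac1{12}-\frac{13}{24(k+1/2)}\ge0$ if and only if $k\ge6$; $1\le k\le5$ is item 3.

**Exactly two cut vertices $v,u$.** An inner block contains both, two blocks share at most one vertex, and inner blocks exist; so there is exactly one inner block $B$, and $v,u$ are ends. Here $C^B_u=L_u$, $C_v^B=L_v$.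

*$p_B\ge4$.* All terms of (17) are $\ge0$ by Lemma 10 and (23).

*$p_B=3$.* $B$ is a special triangle $\{v,u,y\}$.

* Both bad, with $r,r'$ leaves: (28) twice gives $G_v+G_u\ge\frac{16rr'+9(r+r')-72}{3(23rr'+72(r+r')+36)}$, and (22) holds for $y$ with $a=\frac r{6+r}+\frac{r'}{6+r'}$. For $(1,1)$: $\eta\ge-\frac{38}{609}-\frac{14}{609}=-\frac{52}{609}>-\frac1{11}$ ($n=5$, item 4). For $(1,2)$: $\eta\ge-\frac{13}{894}-\frac1{894}>-\frac1{60}$ (item 5). Otherwise one of the numbers is $1$ and the other $\ge3$, or both are $\ge2$; then $16rr'+9(r+r')\ge84>72$ and $a\ge\frac{10}{21}>\frac25$, so $\eta\ge0$.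
* Only $v$ bad: $u$ has a pendant block of order $\ge3$, so $G_u\ge\frac1{16}>\tau(\frac32)$ by Lemma 10, and $3C^B_u=3L_u\ge\frac32$ allows $\omega=\frac32$ in (29). Hence $\eta\ge\frac1{16}-\tau(\frac32)\ge0$.
* None bad: $\eta\ge\frac18-\frac2{87}>0$.

*$p_B=2$.*

* Both bad: $G=DS(r,r')$, and (25) at both vertices gives the bound of item 2, nonnegative if $rr'\ge9$.
* None bad: $\eta\ge0$ by Lemma 10.
* Only $v$ bad, with $r$ leaves: put $\omega=3L_u$ and $F=r\omega+3r+3\omega$. By (25) at $v$ (with $\ell=r$) and at $u$ (with $\omega$ and $r$ interchanged), $G_v+\Gamma_u\ge\frac{2(r\omega-9)}{9F}$, increasing in $r$ and $\omega$, and $\eta\ge G_v+\Gamma_u+X_u$. If $u$ has a pendant block of order $\ge4$: $\omega\ge\frac95$, $X_u\ge\frac15$, and $\eta\ge\frac15-\frac{14.4}{91.8}>0$. Otherwise $u$ has a pendant triangle. At $u$, $\frac{3+\varepsilon}\Delta=\frac{3(3+r)}F$, so $X_u\ge\frac12\big[\frac16+\frac{3+r}{4F}\big]=\frac1{12}+\frac{3+r}{8F}$ and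
$$\eta\ge\frac{16(r\omega-9)+6F+9(3+r)}{72F}=\frac{22r\omega+27r+18\omega-117}{72F},$$
with $\omega=\frac32$ (the triangle alone) or $\omega\ge\frac52$. The numerator is $10$ at $(r,\omega)=(1,\frac52)$ and $30$ at $(2,\frac32)$, so it is positive except for $r=1,\omega=\frac32$; there $n=5$ and the bound is $-\frac{30}{648}=-\frac5{108}$ (item 4).

**At least three cut vertices: the assignment.** An inner block with exactly two cut vertices cannot have both of them ends: a shortest path from a third cut vertex to the block enters it at one of the two, through another block, which is inner (the vertex before the entry is the third cut vertex or lies in two blocks). So for every bad end $v$ the vertex $u$ lies in at least two inner blocks. Assign every bad end to its $u$, and the non-cut vertex $y$ of every special triangle to one of its cut vertices lying in at least two inner blocks (this is $u$ if the triangle contains a bad end). Ends that are not bad have $G_v\ge0$, and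 non-cut vertices of inner blocks of order $\ge4$ have $g\ge0$. For $u$ in $s\ge2$ inner blocks let $H_u$ be $\Gamma_u$ (for $\kappa$'s chosen below) plus the lower bounds used for the terms assigned to $u$. Then
$$\eta\ge\sum_u(H_u+X_u)+(\text{nonnegative terms}). \tag{31}$$
Put $\ell=3L_u$. We show $H_u\ge0$, with a few exceptions.

**(a) All inner blocks at $u$ are edges.** No special triangle is at $u$. Take all $\kappa=\frac1{33}$. In (19), (20), $\pi=3$, $S=\frac s3$, $C=\frac{s+\ell}3$, so $\Delta=\ell+s-1+\frac s{33}(24+3s+3\ell)$, $\Delta\Gamma_u=\frac{s-2}3+\frac s{33}(2s+\ell)$, i.e.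
$$\Gamma_u=\frac{11(s-2)+s(2s+\ell)}{3[11(\ell+s-1)+s(\ell+s+8)]} .$$
For a bad end $v$ assigned to $u$, the further messages at $u$ come from the pendant blocks and from the $s-1$ other inner edges, so (26) applies with $\omega=\ell+s-1$, $K=\frac{s-1}{33}$, and $G_v\ge f(1,\omega,K)$. There are at most $s$ bad ends.

* $s\ge5$: $\omega\geq 4$ and $\omega-9+K(21+6\omega)\ge-5+\frac{4\cdot45}{33}>0$, so $H_u\ge0$.
* $s=4$: $f\ge f(1,3,\frac1{11})=\frac{-27/11}{9\cdot27}=-\frac1{99}$; $\Gamma_u=\frac{54+4\ell}{3(81+15\ell)}\ge\frac4{45}>\frac4{99}$ (decreasing in $\ell$ to this limit).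
* $s=3$: $\Gamma_u=\frac{29+3\ell}{3(55+14\ell)}$, decreasing in $\ell$. If $\ell=0$: $f(1,2,\frac2{33})=\frac{-5}{165}=-\frac1{33}$ and $\Gamma_u=\frac{29}{165}>\frac1{11}$. If $\ell\ge1$: $f\ge f(1,3,\frac2{33})=\frac{-40/11}{207}=-\frac{40}{2277}$ and $\Gamma_u\ge\frac1{14}>\frac{120}{2277}$.
* $s=2$: $f(1,\omega,\frac1{33})=\frac{(39\omega-276)/33}{9(\frac{13\omega}3+6)}=\frac{13\omega-92}{33(13\omega+18)}$, and with $\ell=\omega-1$, $\Gamma_u=\frac{2(\omega+3)}{3(13\omega+18)}=\frac{22(\omega+3)}{33(13\omega+18)}$. With $j$ bad ends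
$$H_u\ge\frac{22(\omega+3)+j(13\omega-92)}{33(13\omega+18)},\qquad\omega\ge1.$$
For $j=0$ this is positive. For $j=1$ the numerator is $35\omega-26>0$. For $j=2$ it is $48\omega-118\ge0$ if $\omega\ge\frac52$, i.e. $\ell\ge\frac32$.

There remains $s=2$, $j=2$, $\ell\in\{0,1\}$. Then $G=\operatorname{Cat}(r_1,\ell,r_2)$, and $\eta\ge H_u$ for any admissible choice of bounds. If $r_1=r_2=1$, then $\eta\ge-\frac{70}{1023}>-\frac1{11}$ ($\ell=0$, $n=5$, item 4) or $\eta\ge-\frac{22}{1452}=-\frac1{66}>-\frac1{60}$ ($\ell=1$, $n=6$, item 5). Otherwise let $r_2\ge2$, say. By (24) with $\omega=2\le r_2$, the edge $uc_2$ has $\kappa=\frac2{39}$ at $u$. Put $\kappa_*=\frac1{33}+\frac2{39}=\frac{35}{429}$.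

*$\ell=0$.* For $c_1$ use $K=\frac2{39}$: $f(1,1,\frac2{39})=\frac{-258/39}{9\cdot493/39}=-\frac{258}{4437}$. For $c_2$ use $K=\frac1{33}$: $f(2,1,\frac1{33})=\frac{-150/33}{9\cdot493/33}=-\frac{150}{4437}$. In (20), $A=4$ for both edges, and $\Gamma_u=\frac{4\kappa_*}{1+30\kappa_*}=\frac{140}{1479}=\frac{420}{4437}$. So $\eta\ge\frac{12}{4437}>0$.

*$\ell=1$.* $f(1,2,\frac2{39})=\frac{-207/39}{9\cdot671/39}=-\frac{69}{2013}$; $f(2,2,\frac1{33})=\frac{-72/33}{9\cdot671/33}=-\frac{24}{2013}$; $A=5$, $\Gamma_u=\frac{5\kappa_*}{2+33\kappa_*}=\frac{175}{2013}$. So $\eta\ge\frac{82}{2013}>0$.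

**(b) $s_1$ inner edges and $s_2\ge1$ other inner blocks at $u$, $s_1+s_2\ge2$.** Put $\sigma=3S\ge s_1+\frac32s_2$ and $x=3C_u-1=\sigma+\ell-1$. With all $\kappa=0$, $\Gamma_u=\frac{\sigma-2}{3x}$. A bad end via an edge has, by (25) with $\omega=x$ and monotonicity in the number of leaves, $G_v\ge-\phi$ with
$$\phi=\max\Big(0,\frac{9-x}{9(4x+3)}\Big)\le\frac1{6x}$$
(for $x<9$ this inequality is $6x^2-18x+27\ge0$, a quadratic with negative discriminant). The terms assigned from each special triangle at $u$ sum to at least $-\tau(x-\frac12)$, by (29) with $\omega=3C_u-\frac32$; this is $0$ if $x\ge3$. Now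
$$\Gamma_u-s_1\phi\ge\frac{\sigma-2-s_1/2}{3x}\ge\frac{s_1/2+3s_2/2-2}{3x}\ge0, \tag{32}$$
the last because $s_1+3s_2=(s_1+s_2)+2s_2\ge4$. So $H_u\ge0$ if $x\ge3$. If $x<3$, then $s_1+\frac32s_2\le\sigma\le x+1<4$, so $(s_1,s_2)\in\{(2,1),(0,2),(1,1)\}$.

* $(2,1)$: $\sigma\ge\frac72$, $\frac52\le x<3$, so $H_u\ge\frac{1/2}9-\tau(2)=\frac1{18}-\frac1{298}>0$.
* $(0,2)$: $\sigma\ge3$, $2\le x<3$, so $H_u\ge\frac19-2\tau(\frac32)=\frac19-\frac8{167}>0$.
* $(1,1)$ without a special triangle at $u$: $H_u\ge0$ by (32).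
* $(1,1)$ with a special triangle: $\sigma=\frac52$, $x=\ell+\frac32<3$, so $\ell\in\{0,1\}$. If $\ell=1$: $x=\frac52$, $\Gamma_u=\frac1{15}$, $\phi=\frac{6.5}{117}=\frac1{18}$, and $H_u\ge\frac1{15}-\frac1{18}-\frac1{298}=\frac1{90}-\frac1{298}>0$.

There remains $(1,1)$, a special triangle, $\ell=0$, $x=\frac32$. Now take $\kappa=\frac1{33}$ for the edge ($\pi=3$) and $\frac1{58}$ for the triangle ($\pi=4$). Here $S=C=\frac56$, $L=0$, so $A=5$ and $A=\frac{65}9$, and $\Delta$ has the terms $\frac32$, $\frac{31.5}{33}=\frac{21}{22}$, $\frac{145/3}{58}=\frac56$. The cross term adds to $\Delta\Gamma_u$ and to $\Delta$ in the ratio $\frac23$, larger than the ratio below, so it only helps: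
$$\Gamma_u\ge\frac{\frac16+\frac5{33}+\frac{65}{522}}{\frac32+\frac{21}{22}+\frac56}>0.134.$$
The edge contributes at least $-\frac5{54}$ (bad end, one leaf; (25) with $\ell=1$, $\omega=\frac32$), at least $-\frac4{81}$ (bad end, $\ge2$ leaves; $\ell=2,\omega=\frac32$), or $\ge0$ otherwise. The triangle contributes, with $\omega=1$: at least $-\tau(1)=-\frac{11}{203}$ (bad end, one leaf); at least $h(2,1)-\frac1{894}=-\frac{11}{894}-\frac1{894}=-\frac{12}{894}$ (bad end, $\ge2$ leaves, where $a\ge\frac14+\frac17=\frac{11}{28}$ in (22)); at least $-\frac2{87}$ (no bad end). Since $\frac5{54}+\frac{12}{894}$, $\frac5{54}+\frac2{87}$ and $\frac4{81}+\frac{11}{203}$ are all below $0.117$ (and the other combinations without two one-leaf bad ends are smaller still), $H_u\ge0$ unless both are bad ends with one leaf. Then $G=Z_6$, and $\eta\ge0.134-\frac5{54}-\frac{11}{203}>-\frac1{60}$ (item 5).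

So with at least three cut vertices
$$\text{all }H_u\ge0\ \text{ unless }G=Z_6\text{ or }G=\operatorname{Cat}(r_1,\ell,r_2)\text{ with }\ell\in\{0,1\}, \tag{33}$$
and these were treated directly. $\square$

*Proof of Theorem 4.* We compare the values in Proposition 11 with $-\frac2{3(n-2)}$.

* $n=4$, bound $-\frac13$: $DS(1,1)$: $-\frac{16}{63}$; $W_1$: $-\frac5{18}$; the star and $K_4$: equality.
* $n=5$, bound $-\frac29$: $DS(1,2)$: $-\frac{14}{99}$; $W_2$: $-\frac2{15}$; other non-stars $\ge-\frac1{11}$.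
* $n=6$, bound $-\frac16$: $DS(1,3)$: $-\frac4{45}$; $DS(2,2)$: $-\frac5{72}$; $W_3$: $-\frac1{14}$; other non-stars $\ge-\frac1{60}$.
* $n=7$, bound $-\frac2{15}$: $DS(1,4)$: $-\frac{10}{171}$; $DS(2,3)$: $-\frac2{63}$; $W_4$: $-\frac1{27}$.
* $n=8$, bound $-\frac19$: $DS(1,5)$: $-\frac8{207}$; $DS(2,4)$: $-\frac1{117}$; $W_5$: $-\frac1{66}$.
* $n\ge9$: only $DS(1,r')$ with $r'=6,7,8$ ($n=9,10,11$), with $\eta\ge-\frac2{81}>-\frac2{27}$.

The values listed for double stars are lower bounds. All other non-stars have $\eta\ge0$. So only the star and $K_4$ attain equality. $\square$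

**Corollary 12.** (i) If $n=6$ and $G$ is not a star: $\eta\ge-\frac1{14}$, except possibly for $DS(1,3)$, where $\eta\ge-\frac4{45}$. (ii) If $n\ge9$, $3\mid n$ and $G$ is not a star: $\eta\ge0$, except possibly for $DS(1,6)$, where $\eta\ge-\frac2{81}$.

Both are read off from the list; for (ii), $rr'<9$ with $r+r'=n-2\in\{7,10,13,\dots\}$ forces $\{r,r'\}=\{1,6\}$.

## 11. When the spectral radius is small

If $3\mid n$ and $R<2(n-l)=\frac{4n}3$, the last sentence of Lemma 6 does not apply, and we need more room in $\eta$. A small $R$ forces many edges, hence a large clique.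

**Lemma 13.** If $n=3l\ge9$ and $R<\frac{4n}3$, then $\eta\ge\frac3{32}$.

*Proof.* **A block of order $\ge5$.** Let $m$ be the number of edges and $b$ the largest block order. Non-adjacent pairs have distance $\ge2$, so $\frac{4n}3>R\ge\frac{\mathbf1^TD\mathbf1}n\ge\frac{2n(n-1)-2m}n$, which gives $m>\frac{n(n-3)}3$. On the other hand $m=\sum_B\frac{p(p-1)}2\le\frac{b(n-1)}2$. So $b>\frac{2n(n-3)}{3(n-1)}=\frac23\big(n-2-\frac2{n-1}\big)\ge4.5$, and $b\ge5$. None of the exceptional graphs of Proposition 11 has such a block, nor have $Z_6$ and the $\operatorname{Cat}(r_1,\ell,r_2)$; so (33) gives $H_u\ge0$ throughout. Let $B_0$ be a block of order $b$.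

**At most one cut vertex.** With none, $\eta=\frac{n(n-5)}{6(n-2)}=\frac16\big(n-3-\frac6{n-2}\big)\ge\frac67$. With one, $\eta>\frac3{20}$ by (30).

**$B_0$ pendant at $v$, at least two cut vertices.** Here $L_v\ge\frac23$ and $X_v\ge\frac{c_b(b-2)}6\ge\frac13$. If $v$ lies in $\ge2$ inner blocks, there are at least three cut vertices and (31) gives $\eta\ge X_v\ge\frac13$. Otherwise $v$ is an end, and (20) with $\kappa=0$ gives $\Gamma_v=\frac{S-2/3}{3C-1}\ge-\frac16$, since $S\ge\frac13$ and $3C-1\ge3L\ge2$. So $G_v\ge\frac16$. Then: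

* with at least three cut vertices, or with two and an inner block of order $\ge4$, the sum of all other terms is nonnegative, and $\eta\ge\frac16$;
* with two cut vertices and an inner triangle, the rest is at least $-\max(\tau(2),\frac2{87})=-\frac2{87}$ (if the other cut vertex is bad, $\omega=2\le3L_v$ is admissible in (29)), and $\eta\ge\frac16-\frac2{87}$;
* with two cut vertices $v,u$ and an inner edge: if $u$ is not bad, $\eta\ge\frac16$. If $u$ is bad, (25) at both vertices with $3L_v\ge2$ and at least one leaf at $u$ gives $\Gamma_v+G_u\ge\frac{2(2-9)}{9(2+3+6)}=-\frac{14}{99}$, and $\eta\ge\frac13-\frac{14}{99}$.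

All these bounds exceed $\frac3{32}$.

**$B_0$ inner, with $r$ non-cut vertices.** If $r\ge2$, then $\eta\ge\frac2{17}>\frac3{32}$, since $g(y)\ge\frac1{17}$ for these vertices by (23), and these terms were among the nonnegative ones that were not used for compensation. If $r\le1$: each of the $b-r$ cut vertices of $B_0$ separates off at least one vertex outside $B_0$, so $n\ge2b-r\ge2b-1$. Hence $n+1\ge2b>\frac{4n(n-3)}{3(n-1)}$, i.e. $n^2-12n+3<0$, so $n\le11$ and $n=9$. Then $b\ge5$ and $9\ge2b-r$ force $b=5$, $r=1$, and $G$ is $K_5$ with four pendant edges at different vertices. But this has $m=14<18=\frac{n(n-3)}3$, a contradiction. $\square$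

## 12. The bound $\lfloor n/3\rfloor$

Let $n\ge3$ and $l=\lfloor n/3\rfloor\ge1$, so $l\le n-2$. By (8) we must show $a_l>a_{l-1}$. (For $n=2$, $l=0$.)

**$n=3$.** $(a_0,a_1)=(4,6)$ for $P_3$ and $(2,3)$ for $K_3$.

**$n=4,5$.** Here $l=1$, and
$$\frac{a_1}{a_0}=\sum\nu_i-\frac1R>\sum\frac{\nu_i}{1+\nu_i}-\frac1{R-1}=E\ge\frac n3-\frac2{3(n-2)}\ge1$$
by Theorem 4.

**A convenient form of (11).** If $\mu\ge l$, then since $R\ge n-1$, (11) follows from
$$\mu-l\ge\frac{l(n-l)}{(n-1)^2}-\frac l{2(n-1)}=\frac{l(n+1-2l)}{2(n-1)^2}. \tag{34}$$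

**$n\ge7$, $3\nmid n$.** By (7) and Theorem 4, $\mu-l>\frac13-\frac2{15}=\frac15$. The right side of (34) is at most $\frac{(n+1)^2}{16(n-1)^2}\le\frac19$. So Lemma 6 applies.

**$n=3l\ge6$, $G=K_{1,n-1}$.** This is the case where $\mu<l$, and we compute. With $N=n-2$, (3) gives $a_k=2^{N-k}b_k$, $b_k=(N+1)\binom Nk+4N\binom N{k-1}-4\binom N{k-2}$. So $a_k-a_{k-1}$ has the sign of
$$b_k-2b_{k-1}=(N+1)\tbinom Nk+(2N-2)\tbinom N{k-1}-(8N+4)\tbinom N{k-2}+8\tbinom N{k-3}. \tag{35}$$
For $N=3l-2$, $k=l$ we have $\binom Nl/\binom N{l-1}=\frac{2l-1}l$, $\binom N{l-2}/\binom N{l-1}=\frac{l-1}{2l}$, $\binom N{l-3}/\binom N{l-2}=\frac{l-2}{2l+1}$, so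
$$\frac{l(b_l-2b_{l-1})}{\binom N{l-1}}=(6l^2-5l+1)+(6l^2-6l)-(12l^2-18l+6)+\frac{4(l-1)(l-2)}{2l+1}=7l-5+\frac{4(l-1)(l-2)}{2l+1}>0.$$

**$n=3l\ge6$, $G$ a tree but not a star.** Here $R$ is large: $\sum_{\{u,w\}}d(u,w)\ge(n-1)+2\big[\binom n2-(n-1)\big]=(n-1)^2$, so $R\ge\frac{2(n-1)^2}n\ge\frac{4n}3=2(n-l)$, the last because $n^2-6n+3\ge0$ for $n\ge6$. By Lemma 6 it suffices that $\mu=l+\eta+\frac1{R-1}\ge l$. We use Corollary 12.

* $n\ge9$: either $\eta\ge0$, or $G=DS(1,6)$, whose largest row sum is $1+2+6\cdot3=21$, so $R\le21$ and $\eta\ge-\frac2{81}>-\frac1{20}\ge-\frac1{R-1}$.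
* $n=6$: for $DS(1,3)$ the largest row sum is $1+2+3\cdot3=12$, and $\frac1{11}>\frac4{45}$. Otherwise $\eta\ge-\frac1{14}$ and $R\le1+2+3+4+5=15$.

**$n=6$, $G$ not a tree.** By Corollary 12, $\eta\ge-\frac1{14}$. No vertex has eccentricity $5$, since otherwise all distance layers would be single vertices and $G$ would be a path. So row sums are at most $1+2+3+4+4=14$, $R\le14$, and $\mu=2+\eta+\frac1{R-1}>2$. Moreover $\mu-2\ge-\frac1{14}+\frac1R$ and $R\ge5$ give
$$R\Big[\mu-2+\frac\mu{10}\Big]\ge1+R\Big(\frac15-\frac1{14}\Big)\ge1+\frac{45}{70}>\frac85=\frac{l(n-l)}{n-1},$$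
which is (11) with $l=2$.

**$n=3l\ge9$, $G$ not a tree.** By Corollary 12, $\eta\ge0$, so $\mu>l$. If $R\ge\frac{4n}3=2(n-l)$, Lemma 6 applies. If $R<\frac{4n}3$, then by Lemma 13
$$\mu-l>\eta\ge\frac3{32}\ge\frac{l(l+1)}{2(3l-1)^2}=\frac{l(n+1-2l)}{2(n-1)^2}.$$
Indeed $\frac{l(l+1)}{(3l-1)^2}$ is decreasing, because its logarithmic derivative has the sign of $(2l+1)(3l-1)-6l(l+1)=-5l-1<0$, and at $l=3$ there is equality with $\frac3{32}$. So (34) holds, and Lemma 6 applies.

Together with Section 4 this proves Theorem 2. $\blacksquare$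

## 13. Stars and complete graphs attain the two bounds

We prove Theorem 3. For $n=2$ the sequence has one term. Let $n\ge3$.

**Stars.** With $l=\lfloor n/3\rfloor$, $a_l>a_{l-1}$ holds by Section 12. For $n=3$, $l=1=n-2$ is the last index. For $n\ge4$ we show $a_{l+1}<a_l$, using (35) with $k=l+1$ divided by $\binom Nl$, $N=n-2$, that is,
$$\frac{(N+1)(N-l)}{l+1}+(2N-2)-\frac{(8N+4)l}{N-l+1}+\frac{8l(l-1)}{(N-l+1)(N-l+2)}.$$

* $n=3l+2$, $N=3l$: we get $(3l+1)\frac{2l}{l+1}+(6l-2)-(24l+4)\frac l{2l+1}+\frac{4l(l-1)}{(2l+1)(l+1)}$. Multiplied by $(l+1)(2l+1)$ this is $(12l^3+10l^2+2l)+(12l^3+14l^2-2)-(24l^3+28l^2+4l)+(4l^2-4l)=-6l-2<0$.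
* $n=3l+1$, $N=3l-1$: we get $\frac{3l(2l-1)}{l+1}+(6l-4)-(12l-2)+\frac{4(l-1)}{2l+1}<\big(6l-9+\frac9{l+1}\big)-6l-2+2=-9+\frac9{l+1}<0$.
* $n=3l\ge6$, $N=3l-2$: we get $\frac{(3l-1)(2l-2)}{l+1}+(6l-6)-12l+\frac{4(l-1)}{2l-1}<\big(6l-14+\frac{16}{l+1}\big)-6l-6+2=-18+\frac{16}{l+1}<0$.

Since the sequence is unimodal and strictly log-concave, $a_{l-1}<a_l>a_{l+1}$ makes $l$ the unique peak.

**Complete graphs.** By (2), $a_k=(n-1)\binom{n-1}k-\binom{n-1}{k-1}$. Let $m=\lfloor\frac{n-1}2\rfloor\ge1$. Then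
$$a_m-a_{m-1}=(n-1)\Big[\tbinom{n-1}m-\tbinom{n-1}{m-1}\Big]-\Big[\tbinom{n-1}{m-1}-\tbinom{n-1}{m-2}\Big].$$
If $n-1=2m$, the first term is $\frac{2m}{m+1}\binom{2m}m\ge\binom{2m}m$. If $n-1=2m+1$, it is $\frac{2(2m+1)}{m+2}\binom{2m+1}m\ge\binom{2m+1}m$. The subtracted bracket is at most $\binom{n-1}{m-1}<\binom{n-1}m$. Hence $a_m>a_{m-1}$, so all peaks are $\ge m$ by (8); by Section 4 they are $\le m$. So the unique peak of $K_n$ is $m=\lfloor\frac{n-1}2\rfloor$. $\blacksquare$
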